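# Deleting a vertex changes a Ramsey number by at most a polylogarithmic factor

Throughout, graphs are finite and simple, colorings are red/blue colorings of the edges of a complete graph, and $\log$ is the logarithm to base $2$.

## 1. Vertices with a common red trace

Take a coloring of $K_N$ with vertex set $V$. For $Q\subseteq V$ let $B(Q)$ be the set of vertices outside $Q$ that are joined in blue to every vertex of $Q$. So $B(\emptyset)=V$; we write $B(x)$ for $B(\{x\})$. For instance, in $K_3$ on $x,y,z$ with $xy$ red and $xz,yz$ blue, $B(x)=\{z\}$, $B(\{x,y\})=\{z\}$ and $B(\{x,y,z\})=\emptyset$.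

Let $V_1,V_2\subseteq V$ be nonempty, and suppose that almost all pairs between $V_1$ and $V_2$ are blue. We would like a large $V_1^*\subseteq V_1$ such that *every* set $Q\subseteq V_1^*$ with at most $D$ elements has many common blue neighbors in $V_2$. If a $\kappa$-fraction of the pairs is red, the obvious estimate is that each vertex of $Q$ spoils about $\kappa|V_2|$ vertices of $V_2$, so that $Q$ spoils up to $\kappa D|V_2|$. This says nothing once $\kappa D\ge 1$. The following construction has a loss that does not depend on $|Q|$.

Pick a sequence of *test vertices* $z_1,\dots,z_q\in V_2$ (repetitions allowed), and define the **red trace** of $u\in V_1$ as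
$$\operatorname{tr}(u)=\{t:\ z_t=u\ \text{or}\ z_tu\ \text{is red}\}\subseteq\{1,\dots,q\}.$$
Let $S$ be a set with $|S|<q/2$, and let $V_1^*$ be the set of all $u\in V_1$ whose trace is *exactly* $S$. Then any set $Q\subseteq V_1^*$, of any size, is joined in blue to every $z_t$ with $t\notin S$: the exceptional set is the same for all members of $Q$, so exceptions do not accumulate. A toy example: with $q=3$ and traces $\operatorname{tr}(u_1)=\{1\}$, $\operatorname{tr}(u_2)=\{2\}$, $\operatorname{tr}(u_3)=\{1\}$, $\operatorname{tr}(u_4)=\{1\}$, the set $\{u_1,u_3,u_4\}$ loses only the test vertex $z_1$, while the smaller set $\{u_1,u_2\}$ loses two of the three.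

Seeing more than half of the test vertices must now be turned into seeing a fraction of $V_2$. Suppose that

> every $Q\subseteq V$ with $|Q|\le D$ and $|V_2\cap B(Q)|<\beta|V_2|$ has $z_t\in B(Q)$ for fewer than $q/2$ indices $t$.

Then every $Q\subseteq V_1^*$ with $|Q|\le D$ has $|V_2\cap B(Q)|\ge\beta|V_2|$, because $Q$ sees more than $q/2$ test vertices. Such a test sequence exists if $q$ is not too small. Choose it at random. A fixed $Q$ with small common neighborhood violates the condition with probability at most $2^q\beta^{q/2}$, since there are at most $2^q$ choices for a set of $\lceil q/2\rceil$ indices, and all of them land in $B(Q)$ with probability at most $\beta^{q/2}$. There are at most $(N+1)^D$ sets $Q$. So $(N+1)^D2^q\beta^{q/2}<1$ suffices.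

The price is that $V_1^*$ is smaller than $V_1$ by up to the number of possible traces. If typical traces are short, there are few of them, and the price is affordable.

With $L$ sets $V_1,\dots,V_L$ instead of two, we shall want that small subsets of $V_1^*\cup\dots\cup V_{j-1}^*$ have many common blue neighbors in $V_j^*$. The test vertices for $V_j^*$ must lie in $V_j^*$, which has to be known before the traces of earlier sets are taken. So the sets $V_j^*$ are built in the order $j=L,L-1,\dots,1$, and they are used in the order $1,2,\dots,L$.

What the construction is for: finding a blue copy of a graph in which vertices have up to about $\log N$ earlier neighbors, in a coloring where each vertex has as many as $N/\mathrm{polylog}$ red neighbors. This answers the question of the next section.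

## 2. The ratio $r(G)/r(G\setminus\{v\})$

For a graph $G$, the **Ramsey number** $r(G)$ is the minimum $N$ such that every coloring of $K_N$ contains a monochromatic copy of $G$. For $n\ge1$ let
$$f(n)=\max\left\{\frac{r(G)}{r(G\setminus\{v\})}:\ G\text{ is an }(n+1)\text{-vertex graph and }v\in V(G)\right\}.$$
So $f(n)$ measures how much the deletion of one vertex can affect the Ramsey number. The source of the problem is Yuval Wigderson, "Ramsey numbers upon vertex deletion", arXiv:2208.11181 (2022). It is known that $\Omega(\log n)\le f(n)\le O(\sqrt{n\log n})$, and the problem is to prove or disprove: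

> **Conjecture.** There is some $c>0$ so that $f(n)\ge n^c$ for all sufficiently large $n$.

**Small cases.** For $n=1$: $G\setminus\{v\}=K_1$ has Ramsey number $1$, and $r(K_2)=2$ is the largest Ramsey number of a $2$-vertex graph, so $f(1)=2$. For $n=2$: both $2$-vertex graphs have Ramsey number $2$, and every $3$-vertex graph lies in $K_3$, with $r(K_3)=6$. So $f(2)=6/2=3$.

**Stars.** If $H$ is the empty graph on $n$ vertices, then $r(H)=n$. The largest $G$ with $G\setminus\{v\}=H$ is the star with $n$ leaves. In $K_{2n}$ each vertex has $2n-1$ incident edges, so some $n$ of them have the same color. Thus the ratio is at most $2$.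

**A growing ratio.** Write $K_1*H$ for $H$ plus one new vertex joined to everything. Let $n\ge4$, $t=\lfloor\frac12\log n\rfloor\ge1$, let $H$ be $K_t$ plus $n-t$ isolated vertices, and $G=K_1*H$. By the classical bound $r(K_t)\le4^t\le n$, every coloring of $K_n$ contains a monochromatic $K_t$, and the remaining $n-t$ vertices serve as isolated vertices. So $r(H)=n$. Now color $K_{tn}$ by making $t$ disjoint cliques of size $n$ red and all other edges blue. There is no red $G$, because $G$ is connected with $n+1$ vertices. There is no blue $G$, because the blue graph is $t$-partite and $G\supseteq K_{t+1}$. Hence $r(G)>tn=t\,r(H)$, and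
$$f(n)>t>\tfrac12\log n-1\qquad(n\ge4). \tag{1}$$

The conjecture is **false**: $f(n)$ grows only polylogarithmically.

**Theorem 1.** For every $n\ge 1$, every $(n+1)$-vertex graph $G$ and every $v\in V(G)$,
$$r(G)\le 2^{54}(p+1)^9\; r(G\setminus\{v\}),\qquad p=\lceil \log (5(n+1))\rceil .$$
Hence $f(n)=O((\log n)^9)$. In particular, for every $c>0$, $f(n)<n^c$ for all large $n$.

Together with (1) this gives $f(n)=(\log n)^{\Theta(1)}$. The heart of the matter is an embedding theorem.

**Theorem 2.** Let $m\ge2$, $p=\lceil\log(5m)\rceil$, $A=2^{15}$, $L=A(p+1)^3$. Let $F$ be an $m$-vertex graph all of whose nonempty subgraphs have average degree at most $a$. Let $N\in\mathbb N$, $\ell=\log N$, and assume $\ell\ge 8(p+5)^2$ and $a\le 4\ell$. Suppose $K_N$ is colored so that every red degree is at most $\kappa_0N$, where $\kappa_1:=\kappa_0+\frac1N\le \frac1{128L^3}$. Then there is a red $K_m$ or a blue copy of $F$.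

The density condition concerns all subgraphs: for $H=K_t$ plus $n-t$ isolated vertices, the average degree is $t(t-1)/n$, but the subgraph $K_t$ has average degree $t-1$, which is the maximum over subgraphs since all degrees are at most $t-1$. If all nonempty subgraphs of $F$ have average degree at most $a$, each of them has a vertex of degree at most $a$. Removing such vertices one by one and reversing the order, we can order $V(F)$ so that each vertex has at most $a$ earlier neighbors.

We also use Turán's theorem in this form: a graph on $M$ vertices with average degree at most $d$ has an independent set of size at least $M/(d+1)$.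

## 3. One color has small degrees, and $F$ has small density

We deduce Theorem 1 from Theorem 2. Let $H=G\setminus\{v\}$, $R=r(H)\ge n$, $m=n+1$, $F=K_1*H\supseteq G$, $k=2^{54}(p+1)^9$ and $N=kR$. It suffices to show $r(F)\le N$. Suppose some coloring of $K_N$ has no monochromatic $F$. Let $N_R(x),N_B(x)$ be the red and blue neighborhoods of $x$.

**Step 1: one color has maximum degree below $3R$.** This step turns the absence of $F$ into a degree condition. For all $x,y$,
$$|N_R(x)\cap N_B(y)|\le R-1 .$$
Otherwise this set contains a monochromatic $H$; if it is red, it forms a red $F$ with $x$, and if it is blue, it forms a blue $F$ with $y$.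

Fix $x_0$ and put $S=N_R(x_0)$, $S'=N_B(x_0)$. By the inequality, every vertex $y$ has at most $R-1$ blue neighbors in $S$ and at most $R-1$ red neighbors in $S'$. Count the $|S||S'|$ edges between $S$ and $S'$: the blue ones number at most $(R-1)|S'|$, the red ones at most $(R-1)|S|$. So
$$|S||S'|\le(R-1)(|S|+|S'|)\le2(R-1)\max(|S|,|S'|).$$
The maximum is positive, so $\min(|S|,|S'|)\le2(R-1)$. If $|S|\le2(R-1)$, then for every $y$
$$|N_R(y)|\le|S|+1+|S'\cap N_R(y)|\le 2(R-1)+1+(R-1)<3R ,$$
where the $1$ accounts for $x_0$. If $|S'|\le2(R-1)$, then likewise $|N_B(y)|\le|S'|+1+|S\cap N_B(y)|<3R$ for every $y$. The colors play symmetric roles, so assume all red degrees are less than $3R$.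

**Step 2: subgraphs of $F$ have average degree at most $2\log R+4$.** This step bounds how many earlier neighbors we have to serve. Let $a_H$ be the maximum average degree of a nonempty subgraph of $H$, attained by a subgraph $H_0$ with $s$ vertices and $e$ edges, so $a_H=2e/s$. In a uniformly random coloring of $K_M$, the expected number of monochromatic labelled copies of $H_0$ is at most $2M^s2^{-e}$, which is less than $1$ if $M<2^{(e-1)/s}$; then some coloring of $K_M$ has no monochromatic $H_0$, hence no monochromatic $H$, and $R>M$. Applying this with $M=R$ would give $R>R$, so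
$$R\ge2^{(e-1)/s}=2^{a_H/2-1/s}\ge2^{a_H/2-1},\qquad\text{i.e. } a_H\le2\log R+2 .$$
A subgraph of $F$ avoiding the apex has average degree at most $a_H$. A subgraph consisting of the apex and $s$ other vertices has at most $a_Hs/2+s$ edges, so average degree at most $2(a_Hs/2+s)/(s+1)\le a_H+2$. So all nonempty subgraphs of $F$ have average degree at most $a:=2\log R+4$.

**Step 3: small $R$, greedily.** Suppose $\log R<8(p+5)^2$. Since $5(n+1)\ge10$ we have $p\ge4$, so $p+5\le2(p+1)$ and
$$3a+3=6\log R+15\le48(p+5)^2+15\le192(p+1)^2+15\le k .$$
Order $V(F)$ so that each vertex has at most $a$ earlier neighbors and embed in this order in blue. At each step the forbidden vertices are the red neighbors of at most $a$ embedded vertices, at most $3aR$ in number, and the at most $m-1=n\le R$ used vertices. Since $3aR+R<kR=N$, there is always room, and we get a blue $F$, a contradiction.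

**Step 4: large $R$, by Theorem 2.** Suppose $\log R\ge8(p+5)^2$. Then $\ell=\log N\ge\log R\ge 8(p+5)^2$ and $a\le2\ell+4\le4\ell$. Red degrees are at most $3R=\kappa_0N$ with $\kappa_0=3/k$. Also $1/N\le1/k$, so
$$\kappa_0+\frac1N\le\frac4k=2^{-52}(p+1)^{-9}=\frac1{2^7\cdot2^{45}(p+1)^9}=\frac1{128L^3}.$$
Theorem 2 gives a red $K_m\supseteq F$ or a blue $F$, a contradiction. This proves Theorem 1, given Theorem 2; the bound on $f$ follows from $p\le\log(5(n+1))+1$. $\blacksquare$

## 4. Where greedy embedding stops

The argument of Step 3 needs $k$ to be larger than a multiple of $a$. Since every subgraph of $F$ has average degree at most $n$, we may always run it with $n$ in place of $a$; the forbidden vertices number at most $3nR+R$, so $k=3n+2$ suffices, and greedy embedding proves $f(n)\le3n+2$. It does not do essentially better by itself. For $H=K_n$ we have $F=K_{n+1}$, so in any order of $V(F)$ the last vertex has $n$ earlier neighbors. The red neighborhoods of $D$ embedded vertices are estimated by the sum of their sizes, and this estimate is useless as soon as $D\cdot\kappa_0\ge1$.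

The red degree condition alone cannot rescue us. Split $V$ into $k$ red cliques of size $N/k$ (with $k\mid N$) and color the rest blue. Red degrees are below $N/k$, yet a set $Q$ with one vertex in each clique has $B(Q)=\emptyset$, and there is no blue $K_{k+1}$ at all. This is the coloring behind (1). So the absence of a red $K_m$ must be used. We shall use it to find *inside* many vertex sets a weak blue density, at scale $1/m$; Section 6 does this.

A second temptation is to split $F$ into $L=\mathrm{polylog}(m)$ independent classes, placing the $j$th class into $V_j^*$ and using only the trace construction. For $F=K_m$ this is impossible, because an independent class contains only one vertex. So parts of $F$ must be allowed internal edges. We arrange that vertices have few neighbors in their own part and at most about $\log N$ neighbors in earlier parts. Edges inside a part are handled by the weak blue density, edges between parts by common red traces.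

From now on we are in the setting of Theorem 2, with **no red $K_m$**, and we construct a blue $F$.

## 5. Parameters and the size budget

Since $m\ge2$ we have $p\ge4$; and $\log m\le p-\log5\le p-2$. Put
$$\delta=2^{-p},\quad L'=A(p+1)^2,\quad d_1=\frac{2a}{L'},\quad D=\lfloor2a\rfloor\le8\ell,\quad b=\frac{\ell}{8(p+1)},\quad\beta=2^{-b}.$$
Then $b\ge(p+5)^2/(p+1)\ge4$. Let $q$ be an integer with $512\,\ell(p+1)<q\le513\,\ell(p+1)$, which exists because this interval has length at least $1$. Finally
$$\mu=\tfrac12(2eL^2)^{-q/(2L)},\qquad\sigma=\Big(\frac\delta2\Big)^{d_1}\frac{\beta\mu}{16m}.$$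

The roles are these. $F$ is cut into $L$ parts; a vertex has at most $d_1$ neighbors in its own part and at most $D$ in earlier parts. Inside each host set, large subsets have blue density at least $\delta$, where "large" means a $\sigma$-fraction; each internal edge costs a factor $\delta/2$. A common neighborhood of $D$ vertices retains a fraction $\beta$ of the next host set. There are $q$ test vertices per host set, and fixing the trace costs a factor $\mu$. All costs are multiplied into $\sigma$. Section 6 loses a factor $(\sigma/4)^p$, so we need $(4/\sigma)^{p+1}$ to be at most $N$.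

**Claim 0.** $(4/\sigma)^{p+1}\le N$.

*Proof.* Since $\log(2/\delta)=p+1$,
$$\log\frac4\sigma=2+4+\log m+d_1(p+1)+b+1+\frac{q}{2L}\log(2eL^2).$$
Multiply by $p+1$ and bound the four contributions.

* $(p+1)(7+\log m)\le(p+1)(p+5)\le(p+5)^2\le\ell/8$.
* $(p+1)^2d_1=2a/A\le8\ell/A\le\ell/8$.
* $(p+1)b=\ell/8$.
* Put $x=p+1\ge5$. As $L=Ax^3$ and $q\le513\,\ell x$,
$$x\cdot\frac q{2L}\log(2eL^2)\le\frac{513\,\ell}{2A}\cdot\frac{\log(2eA^2x^6)}{x}.$$
The function $\log(2eA^2x^6)/x$ has derivative $\big(6\log e-\log(2eA^2x^6)\big)/x^2$, which is negative for $x\ge5$ because $6\log e<9$ and $\log(2eA^2x^6)>30$. At $x=5$ it is $(\log(2e)+30+6\log5)/5<(2.45+30+13.94)/5<9.3$. Since $513/2^{16}<0.0079$, the contribution is at most $0.0079\cdot9.3\,\ell<\ell/8$.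

The sum is at most $\ell/2\le\log N$. $\square$

Since $\sigma\le1/(16m)$, we have $4/\sigma\ge2$, and Claim 0 also gives $(4/\sigma)^p\le N/2$.

## 6. Blue density between large subsets, from the absence of a red clique

For disjoint $X,Y\subseteq V$ let $e_B(X,Y)$ be the number of blue edges between them, and let $e_B(X)$ be the number of blue edges inside $X$.

**Definition.** A set $W\subseteq V$ is **good** if $e_B(X,Y)\ge\delta|X||Y|$ for all disjoint $X,Y\subseteq W$ with $|X|,|Y|\ge\sigma|W|$.

If all edges inside $W$ are blue, $W$ is good. If $W\neq\emptyset$ splits into two equal halves with only red edges between them, $W$ is not good, since $\sigma\le\frac12$ and the halves have no blue edge between them.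

**Lemma 1.** Every $U\subseteq V$ with $|U|\ge(4/\sigma)^p$ contains a good set of size at least $(\sigma/4)^p|U|$.

*Proof.* The idea is to use failures of goodness, recursively, to assemble a set with very few blue edges; its complement then contains a red $K_m$. In more detail, we show by induction on $i\ge0$:

> if $|U|\ge(4/\sigma)^i$ and $U$ has no good subset of size at least $(\sigma/4)^i|U|$, then there is $X\subseteq U$ with $|X|=2^i$ and $e_B(X)\le2\delta4^i$.

For $i=0$ take a single vertex of $U$. Let $i\ge1$.

**Step 1: a sparse pair.** The set $U$ itself is not good. So there are disjoint $P,Y\subseteq U$ with $|P|,|Y|\ge\sigma|U|$ and $e_B(P,Y)<\delta|P||Y|$.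

**Step 2: the first half of $X$.** Let $P_1$ be the set of $x\in P$ with at most $2\delta|Y|$ blue neighbors in $Y$. Fewer than $|P|/2$ vertices of $P$ are missing from $P_1$, so $|P_1|\ge|P|/2\ge\sigma|U|/2\ge(\sigma/4)|U|\ge(4/\sigma)^{i-1}$. A subset of $P_1$ of size at least $(\sigma/4)^{i-1}|P_1|\ge(\sigma/4)^i|U|$ is not good, by assumption on $U$. So the induction hypothesis applies to $P_1$ and yields $X_1\subseteq P_1$ with $|X_1|=2^{i-1}$ and $e_B(X_1)\le2\delta4^{i-1}$.

**Step 3: the second half of $X$.** By definition of $P_1$, $e_B(X_1,Y)\le2\delta|X_1||Y|$. Let $Y_1$ be the set of $y\in Y$ with at most $4\delta|X_1|$ blue neighbors in $X_1$. At most $|Y|/2$ vertices of $Y$ are missing from $Y_1$, so $|Y_1|\ge|Y|/2\ge\sigma|U|/2$. Exactly as in Step 2, the induction hypothesis applies to $Y_1$ and yields $X_2\subseteq Y_1$ with $|X_2|=2^{i-1}$ and $e_B(X_2)\le2\delta4^{i-1}$.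

**Step 4: the union.** For $X=X_1\cup X_2$ we have $|X|=2^i$, and $e_B(X_1,X_2)\le4\delta|X_1||X_2|=4\delta4^{i-1}$. So $e_B(X)\le2\cdot2\delta4^{i-1}+4\delta4^{i-1}=2\delta4^i$. This completes the induction.

If the lemma failed for $U$, the statement with $i=p$ would give $X$ with $|X|=2^p$ and $e_B(X)\le2\delta4^p=2\cdot2^p$. The blue graph on $X$ has average degree at most $4$. By Turán's theorem it has an independent set of size at least $2^p/5\ge m$, which is a red $K_m$, a contradiction. $\square$

Note the order: in Step 2 we refine $P$ against all of $Y$ before finding $X_1$, and in Step 3 we refine $Y$ against $X_1$ only. This is why the sparseness survives when we pass to tiny subsets.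

## 7. $L$ good sets with few red edges between them

For nonempty $X,Y\subseteq V$ put
$$\rho(X,Y)=\frac1{|X||Y|}\#\{(x,y)\in X\times Y:\ x=y\text{ or }xy\text{ red}\},\qquad\rho(x,Y)=\rho(\{x\},Y).$$
So coincidences count as red. For instance, in the $K_3$ of Section 1, $\rho(x,\{x,y,z\})=\frac23$. Counting coincidences lets us choose the same set twice without harm.

**Step 1: cover half of $V$ by good sets.** Take a maximal family $W_1,W_2,\dots$ of pairwise disjoint good sets of size at least $(\sigma/4)^pN/2$. If at least $N/2$ vertices were uncovered, Lemma 1 would apply to the uncovered set, since $N/2\ge(4/\sigma)^p$, and would give another good set of size at least $(\sigma/4)^pN/2$. So $T:=\sum_i|W_i|\ge N/2$.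

**Step 2: sample $2L$ of them.** This step makes the red density between the chosen sets small on average. Choose $2L$ indices independently, index $i$ with probability $|W_i|/T$. For two of the choices the expected value of $\rho$ is
$$\sum_{i,i'}\frac{|W_i||W_{i'}|}{T^2}\rho(W_i,W_{i'})\le\frac{T(\kappa_0N+1)}{T^2}\le2\Big(\kappa_0+\frac1N\Big)=2\kappa_1 ,$$
because the sum counts, with weight $1/T^2$, pairs $(x,y)$ of covered vertices with $x=y$ or $xy$ red, and each $x$ is in at most $\kappa_0N+1$ such pairs. So some outcome has the sum of $\rho$ over ordered pairs of distinct choices at most $(2L)^2\cdot2\kappa_1=8L^2\kappa_1$. Fewer than $L$ of the choices have row sum greater than $8L\kappa_1$ (recall $\kappa_1>0$). Keep $L$ of the others and call the sets $V_1',\dots,V_L'$; repetitions are allowed. With $\rho_{ij}=\rho(V_i',V_j')$,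
$$\sum_{j\ne i}\rho_{ij}\le8L\kappa_1\qquad\text{for every }i. \tag{2}$$

**Step 3: make every vertex typical toward earlier sets.** Test vertices will be taken from the sets below, and each single one should see little red in earlier sets. Let
$$V_j=\{z\in V_j':\ \rho(z,V_i')\le2L\rho_{ij}\ \text{for all }i<j\}.$$
The average of $\rho(z,V_i')$ over $z\in V_j'$ is $\rho_{ij}$. By Markov's inequality, for each $i<j$ at most a fraction $1/(2L)$ of $V_j'$ violates the condition (none if $\rho_{ij}=0$). There are fewer than $L$ values of $i$, so $|V_j|\ge|V_j'|/2$. Passing from $V_i'$ to $V_i$, which has at least half its size, at most doubles $\rho(z,\cdot)$: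
$$\rho(z,V_i)\le4L\rho_{ij}\qquad(z\in V_j,\ i<j). \tag{3}$$

## 8. Backward choice of the sets $V_j^*$ and their test sequences

For $j=L,L-1,\dots,1$, in this order, we define $V_j^*\subseteq V_j$ and then a sequence $Z_j=(z_1^j,\dots,z_q^j)\in(V_j^*)^q$. Suppose this is done for all $j>i$.

**Step 1: choose $V_i^*$ as a popular trace class.** For $u\in V_i$ let
$$\operatorname{tr}(u)=\{(j,t):\ j>i,\ 1\le t\le q,\ z_t^j=u\text{ or }z_t^ju\text{ red}\}.$$
By (3) and (2), the average of $|\operatorname{tr}(u)|$ over $u\in V_i$ is
$$\sum_{j>i}\sum_{t=1}^q\rho(z_t^j,V_i)\le q\sum_{j>i}4L\rho_{ij}\le32L^2\kappa_1q\le\frac{q}{4L}.$$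
This is where $\kappa_1\le1/(128L^3)$ is used. By Markov's inequality at least half of the $u\in V_i$ have $|\operatorname{tr}(u)|\le q/(2L)$.

How many such short traces are there? For $0<x\le1$ and a positive integer $K$,
$$\sum_{s\le xK}\binom Ks\le x^{-xK}\sum_{s}\binom Ksx^s=x^{-xK}(1+x)^K\le\Big(\frac ex\Big)^{xK},$$
since $x^s\ge x^{xK}$ for $s\le xK$. Traces are subsets of a set with at most $Lq$ elements. With $K=Lq$ and $x=1/(2L^2)$, so that $xK=q/(2L)$, there are at most $(2eL^2)^{q/(2L)}$ short traces. Let $S_i$ be the short trace attained by the most vertices $u$, and $V_i^*=\{u\in V_i:\operatorname{tr}(u)=S_i\}$. Then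
$$|S_i|\le\frac q{2L},\qquad|V_i^*|\ge\frac{|V_i|/2}{(2eL^2)^{q/(2L)}}=\mu|V_i|\ge\frac\mu2|V_i'|. \tag{4}$$
For $i=L$ there are no later sequences, all traces are empty, and $V_L^*=V_L$.

**Step 2: choose $Z_i$ as a faithful test sequence.** We choose $Z_i\in(V_i^*)^q$ such that

> $(*)$ for every $Q\subseteq V$ with $|Q|\le D$ and $|V_i^*\cap B(Q)|<\beta|V_i^*|$, fewer than $q/2$ indices $t$ satisfy $z_t^i\in B(Q)$.

A uniformly random $Z_i$ works with positive probability, by the union bound of Section 1. For a fixed such $Q$ the failure probability is at most $2^q\beta^{q/2}=2^{q-bq/2}$. The number of sets $Q$ is at most $(N+1)^D\le N^{2D}=2^{2\ell D}$. So it suffices that $2\ell D+q-\frac{bq}2<0$. Indeed $q\le bq/4$ because $b\ge4$. And $2\ell D<bq/4$, because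
$$q>512\,\ell(p+1)\ge64D(p+1)=\frac{8\ell D}{b},$$
where we used $D\le8\ell$ and $b=\ell/(8(p+1))$.

**Claim 1.** For every $j$ and every $Q\subseteq\bigcup_{i<j}V_i^*$ with $|Q|\le D$: $|V_j^*\cap B(Q)|\ge\beta|V_j^*|$.

*Proof.* Let $u\in Q$, and pick $i<j$ with $u\in V_i^*$. By definition of the trace, $z_t^j\in B(u)$ unless $(j,t)\in\operatorname{tr}(u)=S_i$. So $z_t^j\in B(Q)$ for all $t$ except those with $(j,t)\in\bigcup_{i<j}S_i$. The number of exceptions is at most
$$\sum_{i<j}|S_i|\le(L-1)\frac q{2L}<\frac q2 ,$$
no matter how large $Q$ is. So more than $q/2$ indices $t$ satisfy $z_t^j\in B(Q)$. By $(*)$ for $j$, the set $V_j^*\cap B(Q)$ cannot have fewer than $\beta|V_j^*|$ elements. $\square$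

The size of $Q$ matters only for $(*)$, through the number of sets $Q$; there it is paid for by the length $q$ of the test sequence.

## 9. Cutting $F$ into $L$ parts

**Step 1: layers of small degree.** We want an order in which each vertex has few earlier neighbors and which has only about $\log m$ stages. Put $U_0=V(F)$. For $s\ge1$ let $\Lambda_s$ be the set of vertices of degree at most $2a$ in $F[U_{s-1}]$, and $U_s=U_{s-1}\setminus\Lambda_s$. If $U_{s-1}\ne\emptyset$, then $F[U_{s-1}]$ has average degree at most $a$, so $|U_s|<|U_{s-1}|/2$. (If $U_s=\emptyset$ this is clear. Otherwise $2a|U_s|$ is less than the sum of the degrees, which is at most $a|U_{s-1}|$; in particular $a>0$, and we may divide.) So $U_M=\emptyset$ for $M=\lfloor\log m\rfloor+1$, because $m/2^M<1$. Also $M\le p-1\le p$.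

For example, if $F$ is a star with $n\ge5$ leaves and $a=2$, then $\Lambda_1$ consists of the leaves and $\Lambda_2$ of the center.

**Step 2: few neighbors inside a part.** Partition each $\Lambda_s$ into $L'$ parts so that the number of edges inside parts is minimum. A vertex $h\in\Lambda_s$ has at most $2a$ neighbors in $\Lambda_s\subseteq U_{s-1}$, so some part contains at most $2a/L'=d_1$ of them. If $h$ had more than $d_1$ neighbors in its own part, moving it to that part would reduce the number of inside edges. So every vertex has at most $d_1$ neighbors in its own part.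

**Step 3: the order.** List all parts, those of $\Lambda_M$ first, then those of $\Lambda_{M-1}$, and so on, with $\Lambda_1$ last. Since $ML'\le pA(p+1)^2\le L$, we can pad with empty parts to get $F_1,\dots,F_L$. Each $h\in F_j$ has

* at most $d_1$ neighbors in $F_j$, and
* at most $D$ neighbors in $F_1\cup\dots\cup F_{j-1}$.

For the second item let $h\in\Lambda_s$. All nonempty parts up to and including its own lie in $\Lambda_M\cup\dots\cup\Lambda_s=U_{s-1}$, and $h$ has degree at most $2a$ in $F[U_{s-1}]$; as a degree is an integer, it is at most $\lfloor2a\rfloor=D$.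

## 10. Embedding the parts one after another

For $j=1,\dots,L$ we embed $F_j$ into $V_j^*$, keeping the map $\varphi$ injective and the images of edges blue. Suppose $F_1,\dots,F_{j-1}$ are embedded.

**Step 1: sizes.** Let $w=|V_j'|\ge(\sigma/4)^pN/2$. This is large enough for all later roundings, since by Claim 0
$$\sigma w\ge2\Big(\frac\sigma4\Big)^{p+1}N\ge2. \tag{5}$$

**Step 2: initial candidate sets, serving earlier parts.** For $h\in F_j$ let $Q_h$ be the image of its neighbors in earlier parts. Then $|Q_h|\le D$ and $Q_h\subseteq\bigcup_{i<j}V_i^*$. Let $C_h$ be $V_j^*\cap B(Q_h)$ minus the at most $m$ vertices used so far; these must be removed explicitly, since the sets $V_i'$ may repeat. By Claim 1 and (4),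
$$|C_h|\ge\beta\cdot\frac\mu2w-m\ge\frac{\beta\mu w}4 .$$
The last inequality needs $\beta\mu w/4\ge m$. This holds because $\sigma\le\beta\mu/(16m)$, so $\beta\mu w/4\ge4m\sigma w\ge m$ by (5).

**Step 3: the rule inside the part.** Embed the vertices of $F_j$ one at a time. When $h$ is placed at $x$, replace $C_{h'}$ by $C_{h'}\cap B(x)$ for each neighbor $h'\in F_j$ of $h$ that is not yet embedded. We maintain that each such replacement keeps at least a fraction $\delta/2$ of $C_{h'}$. As $h'$ has at most $d_1$ neighbors in $F_j$, always
$$|C_{h'}|\ge\Big(\frac\delta2\Big)^{d_1}\frac{\beta\mu w}4=4m\sigma w. \tag{6}$$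

**Step 4: few choices violate the rule.** To embed $h$, call $x\in C_h$ *bad for* $h'$ if $|C_{h'}\cap B(x)|<\frac\delta2|C_{h'}|$. We claim that fewer than $\sigma w$ vertices of $C_h$ are bad for a given $h'$. Otherwise take a set $X$ of $\lceil\sigma w\rceil\le2\sigma w$ bad vertices, and $Y=C_{h'}\setminus X$. By (6) and $m\ge2$, $|C_{h'}|\ge8\sigma w$, so $|Y|\ge|C_{h'}|-2\sigma w\ge|C_{h'}|/2\ge\sigma w$. Each $x\in X$ has fewer than $\frac\delta2|C_{h'}|\le\delta|Y|$ blue neighbors in $Y$. So $e_B(X,Y)<\delta|X||Y|$, while $X,Y\subseteq V_j'$ are disjoint and have size at least $\sigma w=\sigma|V_j'|$. This contradicts that $V_j'$ is good.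

**Step 5: place $h$.** There are fewer than $m$ vertices $h'$ to consider, so at most $m\sigma w$ vertices of $C_h$ are bad for some not yet embedded neighbor $h'\in F_j$ of $h$. Fewer than $m\le m\sigma w$ vertices have been used in this part, by (5). Since $|C_h|\ge4m\sigma w>2m\sigma w$, some unused $x\in C_h$ is bad for no $h'$. Put $\varphi(h)=x$. Then $x$ is joined in blue to $Q_h$, because $x\in B(Q_h)$, and to the images of the neighbors of $h$ embedded earlier in $F_j$, because of the replacements. It was not used in earlier parts, because those vertices were removed from $C_h$. And the rule of Step 3 is maintained.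

After all parts are processed we have a blue copy of $F$. This proves Theorem 2, and with it Theorem 1. $\blacksquare$

**Remark on the exponent $9$.** In Claim 0, $(p+1)^2d_1$ must be at most a constant fraction of $\ell$, while $a$ may be of order $\ell$; this leads to $L'$ of order $p^2$. Up to $p$ layers, each cut into $L'$ parts, give $L$ of order $p^3$. The trace argument needs $32L^2\kappa_1q\le q/(4L)$, so $\kappa_1$ of order $L^{-3}$, that is, $p^{-9}$. The exponent is not optimized, and the correct power of $\log n$, between $1$ and $9$, is not determined here.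

## 11. Two-sided bounds and the deletion of several vertices

**Theorem 3.** For all $n\ge 4$,
$$\tfrac12\log n-1< f(n)\le 2^{54}\big(\lceil\log(5(n+1))\rceil+1\big)^9 ,$$
so $f(n)=(\log n)^{\Theta(1)}$. More generally, if $G$ has $n+1$ vertices, $n\ge 1$, and $S\subsetneq V(G)$, then
$$r(G)\le\Big(2^{54}(\lceil\log(5(n+1))\rceil+1)^{9}\Big)^{|S|}\,r(G\setminus S).$$

*Proof.* The lower bound is (1) and the upper bound is Theorem 1. For the statement on sets, delete the vertices of $S$ one at a time. Since $S\ne V(G)$, at least one vertex remains at the end, so each graph from which a vertex is deleted has $n'+1$ vertices for some $1\le n'\le n$, and Theorem 1 applies to it. The factor in Theorem 1 is nondecreasing in $n$, so each of the $|S|$ deletions costs at most the factor $2^{54}(\lceil\log(5(n+1))\rceil+1)^9$. $\blacksquare$
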